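# Three points for each isolated point: extension operators for countable discrete extensions under Martin's Axiom

## 1. The missing corner of a square

In the grid $\{0,1,2\}^2$ take the seven-point set
$$K_0=\{0,1\}^2\cup\{1,2\}^2 ,$$
that is, all pairs that do not contain both a $0$ and a $2$. The corners $(0,2)$ and $(2,0)$ are missing. Look at three points of $K_0$,
$$x=(0,1),\qquad y=(1,1),\qquad w=(1,2),$$
and at the functional $f\mapsto f(x)-f(y)+f(w)$. If $f$ depends on the first coordinate only, its value is $f(0)-f(1)+f(1)=f(0)$. If $f$ depends on the second coordinate only, its value is $f(1)-f(1)+f(2)=f(2)$. So, as long as our test functions look at one coordinate at a time, this combination of three points of $K_0$ cannot be told apart from evaluation at the missing corner $(0,2)$. A test that looks at both coordinates sees the difference: on the indicator function of $\{(0,2)\}$ the combination gives $0$, and evaluation gives $1$. No single point of $K_0$ passes even the one-coordinate tests.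

Here is the same computation with errors allowed. For a Banach space $Z$, a finite $F\subseteq Z$ and $u,v\in Z^*$ put
$$d_F(u,v)=\max_{f\in F}|u(f)-v(f)|,\qquad d_\emptyset(u,v)=0 .$$
This is a pseudometric, and it is weak\*-continuous in both variables.

**Switch.** Let $F_1,F_2\subseteq Z$ be finite, $a,\delta\ge 0$, and let $z,u,w,x,y\in Z^*$ satisfy

- $d_{F_1}(u,z)\le a$ and $d_{F_2}(w,z)\le a$ ($u$ imitates $z$ on $F_1$, and $w$ imitates $z$ on $F_2$);
- $d_{F_1}(x,u)\le\delta$ and $d_{F_1}(y,w)\le\delta$;
- $x(f)=y(f)$ for all $f\in F_2$.

Then $d_{F_1}(x-y+w,z)\le 2\delta+a$ and $d_{F_2}(x-y+w,z)\le a$.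

For the proof, on $F_1$ use $x-y+w-z=(x-u)+(u-z)+(w-y)$. On $F_2$ the terms $x$ and $y$ cancel, and $x-y+w-z$ takes the same values as $w-z$.

So two functionals, each good for its own set of tests, are merged into one combination that is good for both sets. The price is three terms instead of one. In the square, $F_1$ consists of functions of the first coordinate, $F_2$ of functions of the second, $u=x$, and $\delta=a=0$.

## 2. Extending continuous functions over countably many isolated points

Compact spaces are Hausdorff and nonempty, Banach spaces are real, and $\kappa$ always denotes an infinite cardinal. $C(K)$ is the Banach space of continuous real functions on the compact space $K$ with the supremum norm. The weight of $K$ is the least cardinality of a base.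

**Definition.** A compact space $L$ is a *countable discrete extension* of a compact space $K$ if $K\subseteq L$ and $L\setminus K$ is a countable discrete space. For compact $K\subseteq L$, an *extension operator* is a bounded linear $E:C(K)\to C(L)$ with $Ef|_K=f$ for all $f\in C(K)$.

For example, a convergent sequence together with its limit is a countable discrete extension of the one-point space $\{\text{limit}\}$, and extending each number to the constant function is an extension operator. By Tietze's theorem every single $f\in C(K)$ extends to $L$. The question is whether this can be done linearly and boundedly.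

It cannot always be done. The space $\beta\omega$ is a countable discrete extension of $\beta\omega\setminus\omega$. Here $C(\beta\omega)=\ell_\infty$, and the functions vanishing on $\beta\omega\setminus\omega$ form $c_0$. If $E$ were an extension operator, $F\mapsto F-E(F|_{\beta\omega\setminus\omega})$ would be a bounded projection of $\ell_\infty$ onto $c_0$, and Phillips's theorem says that there is none. The space $\beta\omega\setminus\omega$ is far from separable: an uncountable family of infinite, pairwise almost disjoint subsets of $\omega$ gives uncountably many disjoint nonempty open sets in it.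

So we ask about separable $K$. If $K$ has countable weight, an extension operator of norm one always exists (Dugundji). The next weight is $\omega_1$, and the question comes from Antonio Avilés and Maciej Korpalski, "Barely alternating real almost chains and extension operators for compact lines", arXiv:2403.19327 (2024), where it is stated as open for general separable compact spaces: *is it relatively consistent that for every separable compact $K$ of weight $\omega_1$ and every countable discrete extension $L$ of $K$ there is an extension operator $C(K)\to C(L)$ of finite norm?* Two results quoted with the question concern compact lines, i.e. compact spaces with a linear order in which all sets $\{x:x>a\}$ and $\{x:x<b\}$ are open.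

- If the weight of a separable compact line $K$ is at least the least cardinality of a set of reals that cannot be covered by a sequence of closed measure-zero sets, then $K$ has a countable discrete extension with no extension operator.
- Under Martin's Axiom, for separable compact lines of weight less than $\mathfrak c$ and all their countable discrete extensions, extension operators of norm at most $3$ exist.

Recall the axiom. In a poset, $p,q$ are *compatible* if some $r$ satisfies $r\le p$ and $r\le q$. The poset is *ccc* if every uncountable subset contains two distinct compatible elements. A set is *dense* if every $p$ has an element of the set below it. A *filter* is a nonempty upward closed set in which any two elements have a common lower bound in the set. $\mathrm{MA}_\kappa$ says: for every ccc poset and every family of at most $\kappa$ dense subsets there is a filter meeting all of them. $\mathrm{MA}_\kappa$ implies $\kappa<\mathfrak c$, and $\mathrm{MA}_\omega$ is a theorem of ZFC. $\mathrm{MA}_{\omega_1}$ is consistent relative to ZFC (Solovay–Tennenbaum).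

**Theorem A.** Assume $\mathrm{MA}_\kappa$. Let $K$ be a separable compact space of weight $\le\kappa$ and $L$ a countable discrete extension of $K$. Then there is an extension operator $E:C(K)\to C(L)$ with $\|E\|\le3$ and $E1=1$. If $L\setminus K=\{e_n:n\in\omega\}$ is infinite, $E$ can be taken of the form
$$Ef(e_n)=f(x_n)-f(y_n)+f(w_n)\qquad\text{with } x_n,y_n,w_n\in K .$$

With $\kappa=\omega_1$ this answers the question: yes, it is consistent, with norm at most $3$. The three points are the three corners of Section 1, and the number $3$ cannot be lowered, by a theorem of ZFC.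

**Theorem B.** There are a separable compact $K$ of weight $\omega_1$ and a countable discrete extension $L$ of $K$ such that every extension operator $E:C(K)\to C(L)$ has $\|E\|\ge3$.

## 3. Extension operators as sequences of functionals

This section turns the question into one about weak\* approximation and settles the metrizable case by hand.

Let $L$ be a countable discrete extension of $K$. Since $K$ is compact, it is closed in $L$, so $L\setminus K$ is open and discrete, and its points are isolated in $L$. If $L\setminus K$ is finite, then $K$ is clopen, and $Ef=f(k_0)$ off $K$, for a fixed $k_0\in K$, defines an extension operator of norm one with $E1=1$. From now on let $L\setminus K=\{e_n:n\in\omega\}$ be infinite, enumerated injectively. Call a point a *cluster point* of a sequence if each of its neighborhoods contains infinitely many terms, counted by index. Every cluster point of $(e_n)$ in $L$ lies in $K$, since the open set $\{e_m\}$ contains only one term.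

**Fact 1.** A function $g:L\to\mathbb R$ that vanishes on $K$ is continuous if and only if $g(e_n)\to0$. Hence the restriction map $C(L)\to C(K)$, which is onto by Tietze, has kernel isometric to $c_0$.

If $g$ is continuous, $\{|g|\ge\varepsilon\}$ is a compact subset of the discrete open set $L\setminus K$, hence finite. Conversely, if $g(e_n)\to0$, each $\{|g|\ge\varepsilon\}$ is a finite set of isolated points, so it is clopen. Its complement is a neighborhood of every point of $K$ on which $|g|<\varepsilon$. So $g$ is continuous at the points of $K$, and at isolated points there is nothing to check.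

**Fact 2.** If $E$ is an extension operator and $\mu_n(f)=Ef(e_n)$, then $(\mu_n)$ is bounded in $C(K)^*$ and
$$\mu_n(F|_K)-F(e_n)\to0\quad\text{for every }F\in C(L). \qquad (3.1)$$
Conversely, if $(\mu_n)$ is bounded in $C(K)^*$ and (3.1) holds, then $Ef=f$ on $K$, $Ef(e_n)=\mu_n(f)$ defines an extension operator with $\|E\|\le\max(1,\sup_n\|\mu_n\|)$.

For the first part, $E(F|_K)-F$ is continuous and vanishes on $K$, so Fact 1 gives (3.1). For the second, let $f\in C(K)$ and let $F\in C(L)$ extend it. Then $Ef-F$ vanishes on $K$, and by (3.1) it tends to $0$ along $(e_n)$. By Fact 1 it is continuous, hence so is $Ef$. Linearity and the bound are clear.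

So the question is whether the evaluations $\delta_{e_n}$ can be imitated asymptotically, on every test $F\in C(L)$, by a bounded sequence of functionals that live on $K$. We also need to count tests.

**Fact 3.** If $K$ is compact of weight $\le\kappa$, then $\mathrm{dens}\,C(K)\le\kappa$. If $q:Z\to X$ is a bounded operator of a Banach space onto a Banach space with separable kernel and $\mathrm{dens}\,X\le\kappa$, then $\mathrm{dens}\,Z\le\kappa$. In particular $\mathrm{dens}\,C(L)\le\kappa$ if $K$ has weight $\le\kappa$.

A compact $K$ of weight $\le\kappa$ embeds in $[0,1]^\kappa$, and the polynomials with rational coefficients in the coordinates, at most $\kappa$ many, are dense in $C(K)$ by Stone–Weierstrass. For the second claim, the open mapping theorem gives $C>0$ such that every $x\in X$ has a $q$-preimage of norm at most $C\|x\|$. Choose a dense set in $X$ of size $\le\kappa$, one preimage $z_s$ of each element $s$ of it, and a countable dense $A\subseteq\ker q$. Given $z\in Z$ and $\varepsilon>0$, take $s$ with $\|qz-s\|<\varepsilon$, then $h$ with $qh=qz-s$ and $\|h\|\le C\varepsilon$, and then $a\in A$ within $\varepsilon$ of $z-z_s-h\in\ker q$.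 So $\|z-(z_s+a)\|\le(C+1)\varepsilon$, and the at most $\kappa$ many sums $z_s+a$ are dense. The last claim follows from Fact 1.

**The metrizable case by hand.** Let $K$ have countable weight. By Fact 3, $C(L)$ is separable, so $L$ is metrizable, say by $\rho$. Let $x_n\in K$ be a nearest point to $e_n$. Then $\rho(x_n,e_n)\to0$: otherwise infinitely many $e_n$ have distance at least some $c>0$ from $K$, and a cluster point of these has distance at least $c$ from $K$, although cluster points lie in $K$. Every $F\in C(L)$ is uniformly continuous, so $F(x_n)-F(e_n)\to0$, and Fact 2 with $\mu_n=\delta_{x_n}$ gives an extension operator of norm one. One point for each $e_n$ is enough here.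

In uncountable weight there is no metric and no nearest point. We can only ask that $x_n$ be close to $e_n$ with respect to finitely many tests at a time, and let Martin's Axiom assemble the finite pieces. The next section shows that with one point for each $e_n$ this must fail.

## 4. A space that forces norm 3 (Theorem B)

We spread the missing corner of Section 1 over $\omega_1$ coordinates. The argument uses ZFC only.

**Step 1 (an almost disjoint family of pairs).** The aim is to construct $A_\xi,B_\xi\subseteq\omega$ for $\xi<\omega_1$ such that

- (i) $A_\xi$ is infinite and $A_\xi\cap B_\xi=\emptyset$;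
- (ii) $(A_\xi\cup B_\xi)\cap(A_\eta\cup B_\eta)$ is finite for $\xi\ne\eta$;
- (iii) for $\omega\le\alpha<\omega_1$ and $m\in\omega$, the set $\{\xi<\alpha: A_\xi\cap B_\alpha\subseteq m\}$ is finite;
- (iv) $A_\xi\cap B_\alpha\ne\emptyset$ whenever $\omega\le\alpha<\omega_1$ and $\xi<\alpha$.

Let the sets $A_n,B_n$ $(n<\omega)$ form a partition of $\omega$ into infinite sets. For $\omega\le\alpha<\omega_1$, suppose that the pairs below $\alpha$ are constructed, and enumerate $\alpha=\{\xi_j:j<\omega\}$ injectively. The set $A_{\xi_j}\setminus\bigcup_{i<j}(A_{\xi_i}\cup B_{\xi_i})$ is infinite by (i) and (ii). So we can choose recursively distinct $a_j,b_j$ in it, different from all earlier choices and with $a_j,b_j>j$. Put $A_\alpha=\{a_j:j<\omega\}$ and $B_\alpha=\{b_j:j<\omega\}$.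

Property (i) is clear. For $j>i$ the points $a_j,b_j$ avoid $A_{\xi_i}\cup B_{\xi_i}$, so $(A_\alpha\cup B_\alpha)\cap(A_{\xi_i}\cup B_{\xi_i})\subseteq\{a_j,b_j:j\le i\}$, which gives (ii). Since $b_j\in A_{\xi_j}\cap B_\alpha$, (iv) holds. If $A_{\xi_j}\cap B_\alpha\subseteq m$, then $j<b_j<m$, so only finitely many $j$ qualify. This is (iii).

**Step 2 (the spaces).** The aim is to code the sets into a countable discrete extension. Let
$$K=\{0,1\}^{\omega_1}\cup\{1,2\}^{\omega_1}\subseteq\{0,1,2\}^{\omega_1},$$
the set of points that do not take both values $0$ and $2$. It is compact. Its weight is $\omega_1$, because it contains $\{0,1\}^{\omega_1}$, which has weight $\omega_1$. It is separable by the Hewitt–Marczewski–Pondiczery theorem. In this case the theorem is easy to see: fix distinct reals $r_\xi$ $(\xi<\omega_1)$. The countably many points $\xi\mapsto 1_I(r_\xi)$, where $I$ is a finite union of rational intervals, are dense in $\{0,1\}^{\omega_1}$, since any finitely many values can be prescribed. The same holds for $\{1,2\}^{\omega_1}$.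

Define $t_n\in\{0,1,2\}^{\omega_1}$ by $t_n(\xi)=0$ if $n\in A_\xi$, $t_n(\xi)=2$ if $n\in B_\xi$, and $t_n(\xi)=1$ otherwise. Every cluster point $y$ of $(t_n)$ lies in $K$. Indeed, if $y(\xi)=0$ and $y(\eta)=2$, then $\xi\ne\eta$, and infinitely many $n$ have $t_n(\xi)=0$ and $t_n(\eta)=2$. So $A_\xi\cap B_\eta$ is infinite, contrary to (ii). Let
$$L=(K\times\{\omega\})\cup\{(t_n,n):n\in\omega\}\subseteq\{0,1,2\}^{\omega_1}\times(\omega+1).$$
This set is closed. A point $(y,n)\notin L$ with $n<\omega$ has a neighborhood in the open slice of height $n$ that misses the only point $(t_n,n)$ of $L$ there. A point $(y,\omega)$ with $y\notin K$ has a neighborhood of the form $W\times(k,\omega]$ that misses $L$: take $W$ open with $y\in W$, $W\cap K=\emptyset$, such that $t_n\in W$ for only finitely many $n$, and take $k$ above these $n$. The points $(t_n,n)$ are isolated in $L$. So $L$ is a countable discrete extension of $K$, which we identify with $K\times\{\omega\}$.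

Let $U_\xi,V_\xi\subseteq L$ be the clopen sets of points whose $\xi$-th coordinate is $0$, respectively $2$. By the definition of $K$,
$$U_\xi\cap V_\eta\cap K=\emptyset\quad\text{for all }\xi,\eta. \qquad (4.1)$$

**Step 3 (the lower bound).** The aim is to find, for each extension operator, a function of norm $1$ whose extension is almost $3$ somewhere. Let $E$ be an extension operator, $e_n=(t_n,n)$, $\mu_n(f)=Ef(e_n)$ and $\delta>0$. Apply (3.1) to $1_{U_\xi}$, $1_{V_\xi}$ and $1$. Since $1_{U_\xi}(e_n)=1_{A_\xi}(n)$ and $1_{V_\xi}(e_n)=1_{B_\xi}(n)$, there is $m_\xi$ such that for all $n\ge m_\xi$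
$$|\mu_n(1_{U_\xi\cap K})-1_{A_\xi}(n)|<\delta,\quad |\mu_n(1_{V_\xi\cap K})-1_{B_\xi}(n)|<\delta,\quad |\mu_n(1)-1|<\delta .$$
There are an uncountable $X\subseteq\omega_1$ and an $m$ with $m_\xi=m$ for all $\xi\in X$. Choose $\alpha\in X$ with infinitely many predecessors in $X$; then $\alpha\ge\omega$. By (iii) only finitely many $\xi<\alpha$ satisfy $A_\xi\cap B_\alpha\subseteq m$, so there are $\xi\in X\cap\alpha$ and $n\ge m$ with $n\in A_\xi\cap B_\alpha$. The function
$$h=2\cdot 1_{U_\xi\cap K}+2\cdot1_{V_\alpha\cap K}-1\in C(K)$$
takes only the values $\pm1$, by (4.1). But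
$$\mu_n(h)>2(1-\delta)+2(1-\delta)-(1+\delta)=3-5\delta .$$
So $\|E\|\ge3-5\delta$ for every $\delta>0$. This proves Theorem B. $\blacksquare$

At the $n$ just used, $t_n$ has the values $(0,2)$ on the coordinates $(\xi,\alpha)$: it sits at the missing corner of Section 1. The combination found there takes the value $3$ on $h$, since $h$ is $1,-1,1$ at $x,y,w$.

## 5. The three-point lemma

**Lemma 1.** Assume $\mathrm{MA}_\kappa$. Let $Z$ be a Banach space of density $\le\kappa$, let $\Delta\subseteq Z^*$ be nonempty, weak\*-compact and weak\*-separable, and let $(z_n)_{n\in\omega}$ be a bounded sequence in $Z^*$ all of whose weak\*-cluster points lie in $\Delta$. Then there are $x_n,y_n,w_n\in\Delta$ with $x_n-y_n+w_n-z_n\to0$ weak\*.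

For Theorem A, think of $Z=C(L)$, $\Delta=\{\delta_x:x\in K\}$ and $z_n=\delta_{e_n}$.

Fix a countable weak\*-dense $D\subseteq\Delta$ and a norm-dense $S\subseteq Z$ with $|S|\le\kappa$. The elements of $S$ are our tests.

**Step 1 (finitely many tests are no problem).** The aim is to see that one point of $D$ imitates $z_n$ on a given finite set of tests once $n$ is large: *for finite $F\subseteq S$ and $\varepsilon>0$ there is $N(F,\varepsilon)\in\omega$, which we take least, such that for every $n\ge N(F,\varepsilon)$ some $d\in D$ has $d_F(d,z_n)<\varepsilon$.*

Otherwise, for infinitely many $n$ we have $d_F(d,z_n)\ge\varepsilon$ for all $d\in D$. This bounded subsequence has a weak\*-cluster point $z$. It is a cluster point of $(z_n)$, so $z\in\Delta$. Since $d_F$ is weak\*-continuous, $d_F(d,z)\ge\varepsilon$ for all $d\in D$, which contradicts the density of $D$ in $\Delta$.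

**Step 2 (the poset).** The aim is to set up finite approximations to the three sequences. For $\tau=(x,y,w)\in D^3$ put $\langle\tau\rangle=x-y+w$. A condition is $p=(n_p,\sigma_p,F_p,\varepsilon_p)$ with $n_p\in\omega$, $\sigma_p:n_p\to D^3$, $F_p\subseteq S$ finite, $\varepsilon_p>0$ rational, and
$$n_p\ge N(F_p,\varepsilon_p). \qquad (5.1)$$
The first $n_p$ triples are decided, and $p$ promises that on the tests in $F_p$ all later triples have error less than $\varepsilon_p$. Condition (5.1) says that the promise can be kept. Formally, $q\le p$ iff $n_q\ge n_p$, $\sigma_q\supseteq\sigma_p$, $F_q\supseteq F_p$, $\varepsilon_q\le\varepsilon_p$, and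
$$d_{F_p}(\langle\sigma_q(i)\rangle,z_i)<\varepsilon_p\quad\text{for }n_p\le i<n_q. \qquad (5.2)$$
Let $\mathbb P$ be the set of conditions with this relation. It is reflexive. It is transitive: let $r\le q\le p$. For $n_p\le i<n_q$ we have $\sigma_r(i)=\sigma_q(i)$, and (5.2) for $q\le p$ applies. For $n_q\le i<n_r$,
$$d_{F_p}(\langle\sigma_r(i)\rangle,z_i)\le d_{F_q}(\langle\sigma_r(i)\rangle,z_i)<\varepsilon_q\le\varepsilon_p .$$

**Step 3 (extending conditions).** The aim is to show that the promises can be strengthened at will: *if $p\in\mathbb P$, $F\supseteq F_p$ is a finite subset of $S$, $0<\varepsilon\le\varepsilon_p$ is rational and $m\in\omega$, then there is $q\le p$ with $F_q=F$, $\varepsilon_q=\varepsilon$ and $n_q\ge m$.*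

Put $n_q=\max(m,n_p,N(F,\varepsilon))$, so that (5.1) holds for $q$. For $n_p\le i<n_q$ we have $i\ge N(F_p,\varepsilon_p)$. Choose $d_i\in D$ with $d_{F_p}(d_i,z_i)<\varepsilon_p$ and let $\sigma_q(i)=(d_i,d_i,d_i)$. Then $\langle\sigma_q(i)\rangle=d_i$, and (5.2) holds.

**Where a single point fails.** The only thing left is ccc, and this is where three points are needed. Let $\mathbb P_1$ be the poset defined like $\mathbb P$, but with $\sigma_p:n_p\to D$ and $\langle d\rangle=d$. Steps 1 to 3 go through for $\mathbb P_1$ unchanged. Now take the spaces of Section 4, $Z=C(L)$, $\Delta=\{\delta_x:x\in K\}$, $z_n=\delta_{e_n}$, with $S$ containing all $1_{U_\xi},1_{V_\xi}$. Write $F_\xi=\{1_{U_\xi},1_{V_\xi}\}$ and $p_\xi=(0,\emptyset,F_\xi,\frac12)$. For every $n$, the points $d\in K$ with $d(\xi)=t_n(\xi)$ form a nonempty open set, so one of them is in the dense set, and it passes the tests in $F_\xi$ exactly. Hence $N(F_\xi,\frac12)=0$, and $p_\xi\in\mathbb P_1$. The family $\{p_\xi:\omega\le\xi<\omega_1\}$ is an uncountable antichain. Indeed, let $\omega\le\xi<\alpha$, suppose that $r\le p_\xi$ and $r\le p_\alpha$, and pick $i\in A_\xi\cap B_\alpha$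 by (iv). A point $d\in K$ with error less than $\frac12$ against $e_i$ on $F_\xi\cup F_\alpha$ would have $d(\xi)=0$ and $d(\alpha)=2$, which no point of $K$ does. Hence $N(F_r,\varepsilon_r)>i$, so $n_r>i$ by (5.1), and the entry $\sigma_r(i)$ would have to be such a point by (5.2), a contradiction.

So the failure is exact: two promises can each be kept by a point of $\Delta$, and no single point keeps both. The switch of Section 1 merges the two points. To use it, we need $x,y\in\Delta$ that agree on the tests of one condition, while on the tests of the other they lie near two given points. The next two steps produce such a pair for suitable $p$ and $q$.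

**Step 4 (choosing a countable model and a separating finite set).** The aim is to split off countably many tests and to find out when two points of $\Delta$ can be moved slightly so as to agree on all of them. Let $\mathcal X\subseteq\mathbb P$ be uncountable. We look for two distinct compatible elements of $\mathcal X$.

Let $\theta$ be a large regular cardinal and $H(\theta)$ the set of all sets whose transitive closure has size less than $\theta$. By the Löwenheim–Skolem theorem there is a countable $M\prec H(\theta)$ containing $Z,S,D,(z_n),\mathbb P$ (with its order) and $\mathcal X$. We use three standard facts. All natural and rational numbers are in $M$. A finite subset of $M$ is an element of $M$. A countable set $A\in M$ is a subset of $M$, because by elementarity $M$ contains a surjection from $\omega$ onto $A$ (if $A\neq\emptyset$), and its values at natural numbers are in $M$. In particular $D\subseteq M$.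

Since $\mathcal X$ is uncountable, choose $p\in\mathcal X\setminus M$. Let $\varepsilon=\varepsilon_p$, $\delta=\varepsilon/8$ and $S_0=S\cap M$, a countable set. For $u,v\in\Delta$ write $u\equiv v$ if $u(g)=v(g)$ for all $g\in S_0$.

*Claim. There are a finite $G\subseteq S_0$ and $\eta>0$ such that whenever $u,v\in\Delta$ and $d_G(u,v)<\eta$, there are $x,y\in\Delta$ with*
$$x\equiv y,\qquad d_{F_p}(x,u)<\delta,\qquad d_{F_p}(y,v)<\delta. \qquad (5.3)$$

Let $G_1\subseteq G_2\subseteq\cdots$ be finite sets with union $S_0$. If the claim fails, then for each $m\ge1$ there are $u_m,v_m\in\Delta$ with $d_{G_m}(u_m,v_m)<1/m$ that admit no $x,y$ as in (5.3). By compactness of $\Delta\times\Delta$, let $(x,y)$ be a cluster point of the sequence $((u_m,v_m))_m$. For each $g\in S_0$ we have $|u_m(g)-v_m(g)|<1/m$ for all large $m$, so $x(g)=y(g)$. Hence $x\equiv y$. Since $(x,y)$ is a cluster point, some $m$ has $d_{F_p}(x,u_m)<\delta$ and $d_{F_p}(y,v_m)<\delta$. So this $x$ and $y$ serve for $u_m,v_m$, a contradiction.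

Closeness on the finite set $G$ thus gives agreement on the infinite set $S_0$, at the cost of an error $\delta$ on $F_p$.

**Step 5 (reflecting $p$ into $M$).** The aim is to find in $M$ a copy $q$ of $p$ that is ready to be merged with $p$. Fix $G,\eta$ from the claim and a rational $\varepsilon'$ with $0<\varepsilon'\le\min(\varepsilon/4,\eta/2)$. By Step 3 there is $p'\le p$ with $F_{p'}=F_p\cup G$ and $\varepsilon_{p'}=\varepsilon'$. Let $N=n_{p'}$ and $\sigma=\sigma_{p'}$. The statement

> there are $q\in\mathcal X$ and $q'\in\mathbb P$ with $q'\le q$, $\varepsilon_q=\varepsilon$, $n_{q'}=N$, $\sigma_{q'}=\sigma$, $F_{q'}=F_q\cup G$, $\varepsilon_{q'}=\varepsilon'$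

holds in $H(\theta)$, since $p,p'$ are witnesses. Its parameters $\mathcal X,\mathbb P,\varepsilon,N,\sigma,G,\varepsilon'$ are in $M$: $\sigma$ is a finite sequence of elements of $D^3\subseteq M$, and $G$ is a finite subset of $M$. By elementarity there are such $q,q'\in M$. Then $q\ne p$, because $p\notin M$. The set $F_q$ is a finite element of $M$, so $F_q\subseteq S\cap M=S_0$.

This is why $G$ was added before reflecting. By (5.1) for $p'$ and $q'$, the same number $N$ satisfies
$$N\ge N(F_p\cup G,\varepsilon')\qquad\text{and}\qquad N\ge N(F_q\cup G,\varepsilon'). \qquad (5.4)$$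

**Step 6 ($p$ and $q$ are compatible).** The aim is to define a common lower bound $r$ with the switch. Let $n_r=\max(N,N(F_p\cup F_q,\varepsilon))$ and let $\sigma_r$ extend $\sigma$. Let $N\le i<n_r$. By (5.4) there are $u,w\in D$ with
$$d_{F_p\cup G}(u,z_i)<\varepsilon',\qquad d_{F_q\cup G}(w,z_i)<\varepsilon' .$$
Both are close to $z_i$ on $G$, so $d_G(u,w)<2\varepsilon'\le\eta$. The claim, with $v=w$, gives $x,y\in\Delta$ with $x\equiv y$, $d_{F_p}(x,u)<\delta$ and $d_{F_p}(y,w)<\delta$. Since $F_q\subseteq S_0$, $x$ and $y$ agree on $F_q$. So all hypotheses of the switch hold with $F_1=F_p$, $F_2=F_q$, $z=z_i$, $a=\varepsilon'$, and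
$$d_{F_p}(x-y+w,z_i)\le2\delta+\varepsilon',\qquad d_{F_q}(x-y+w,z_i)\le\varepsilon'.$$
The points $x,y$ need not be in $D$. Choose $x^*,y^*\in D$ with $d_{F_p\cup F_q}(x^*,x)<\delta$ and $d_{F_p\cup F_q}(y^*,y)<\delta$, and put $\sigma_r(i)=(x^*,y^*,w)$. This changes the values on $F_p\cup F_q$ by less than $2\delta$. Recalling $\delta=\varepsilon/8$ and $\varepsilon'\le\varepsilon/4$,
$$d_{F_p}(\langle\sigma_r(i)\rangle,z_i)\le4\delta+\varepsilon'\le\tfrac34\varepsilon<\varepsilon,\qquad d_{F_q}(\langle\sigma_r(i)\rangle,z_i)\le2\delta+\varepsilon'\le\tfrac12\varepsilon<\varepsilon. \qquad (5.5)$$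

Let $r=(n_r,\sigma_r,F_p\cup F_q,\varepsilon)$. It satisfies (5.1) by the choice of $n_r$, so $r\in\mathbb P$. We have $r\le p$: first, $n_r\ge N\ge n_p$ and $\sigma_r\supseteq\sigma\supseteq\sigma_p$. For $n_p\le i<N$, condition (5.2) holds because $\sigma_r(i)=\sigma_{p'}(i)$ and $p'\le p$. For $N\le i<n_r$ it is (5.5), since $\varepsilon_p=\varepsilon$. In the same way $r\le q$: use $q'\le q$ and $\sigma_{q'}=\sigma$ below $N$, and (5.5) with $\varepsilon_q=\varepsilon$ from $N$ on. So $p\neq q$ are compatible elements of $\mathcal X$, and $\mathbb P$ is ccc.

**Step 7 (reading off the sequences).** The aim is to apply $\mathrm{MA}_\kappa$. For $f\in S$ and $m\ge1$ the set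
$$E_{f,m}=\{p\in\mathbb P: f\in F_p,\ \varepsilon_p\le1/m,\ n_p\ge m\}$$
is dense by Step 3, and there are at most $\kappa$ such sets. Let $H$ be a filter meeting all of them. Any two elements of $H$ have a common lower bound in $H$, so $\bigcup_{p\in H}\sigma_p$ is a function. Its domain is $\omega$, because $H$ contains $p$ with $n_p$ arbitrarily large. Write it as $(x_n,y_n,w_n)_{n\in\omega}$.

Given $f\in S$ and $m\ge1$, take $p\in H\cap E_{f,m}$. For $i\ge n_p$ take $s\in H$ below $p$ and below an element of $H\cap E_{f,i+1}$. Then $n_s>i$, and (5.2) for $s\le p$ gives
$$|(x_i-y_i+w_i-z_i)(f)|<\varepsilon_p\le1/m .$$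
So $(x_n-y_n+w_n-z_n)(f)\to0$ for every $f\in S$. The set $\Delta$ is weak\*-compact, hence norm bounded by the uniform boundedness principle, and $(z_n)$ is bounded. A bounded sequence of functionals that tends to $0$ on a norm-dense set tends to $0$ everywhere. This proves Lemma 1. $\blacksquare$

## 6. From the lemma to the operator (Theorem A)

If $L\setminus K$ is finite, we are done by Section 3. Let $L\setminus K=\{e_n:n\in\omega\}$ be infinite, enumerated injectively. We check the hypotheses of Lemma 1 for $Z=C(L)$, $\Delta=\{\delta_x:x\in K\}$ and $z_n=\delta_{e_n}$.

By Fact 3, $\mathrm{dens}\,C(L)\le\kappa$. The map $x\mapsto\delta_x$ is continuous and injective on the compact space $L$, so it is a homeomorphism onto a weak\*-compact subset of $C(L)^*$. Hence $\Delta$, being homeomorphic to $K$, is nonempty, weak\*-compact and weak\*-separable. The sequence $(\delta_{e_n})$ is bounded. Its weak\*-cluster points lie in the weak\*-closed set $\{\delta_x:x\in L\}$ and correspond to cluster points of $(e_n)$ in $L$, which lie in $K$.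

So there are $x_n,y_n,w_n\in K$ with
$$F(x_n)-F(y_n)+F(w_n)-F(e_n)\to0\quad\text{for all }F\in C(L).$$
This is (3.1) for $\mu_n(f)=f(x_n)-f(y_n)+f(w_n)$, and $\|\mu_n\|\le3$. By Fact 2, $Ef=f$ on $K$, $Ef(e_n)=f(x_n)-f(y_n)+f(w_n)$ is an extension operator with $\|E\|\le3$, and $E1=1$. $\blacksquare$

**Corollary.** In any model of $\mathrm{MA}_{\omega_1}$, for every separable compact $K$ of weight $\omega_1$ and every countable discrete extension $L$ of $K$ there is an extension operator of norm $\le3$. Since $\mathrm{MA}_{\omega_1}$ is consistent relative to ZFC, so is the statement asked about in Section 2.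

## 7. Weights below the continuum, and the failure under CH

Under full Martin's Axiom, Theorem A covers all weights less than $\mathfrak c$. This range is optimal, by the first quoted result on compact lines. To apply that result we need a separable compact line of weight $\kappa$ for each infinite $\kappa\le\mathfrak c$.

Let $A\subseteq(0,1)$ have size $\kappa$, and split its points: $K_A=([0,1]\times\{0\})\cup(A\times\{1\})$ with the lexicographic order and its order topology.

- *Compact.* $K_A$ has endpoints, and every nonempty $T\subseteq K_A$ has a supremum: let $s$ be the supremum of the first coordinates of $T$. If $s$ is the first coordinate of an element of $T$, the largest such element is $\max T$. Otherwise $\sup T=(s,0)$. A complete linear order with endpoints is compact.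
- *Separable.* The points $(r,0)$ with $r\in[0,1]$ rational are dense. A neighborhood of $(a,0)$ with $a\in A$ contains all points with first coordinate in some $(b,a)$; a neighborhood of $(a,1)$ contains all points with first coordinate in some $(a,b)$; a neighborhood of $(c,0)$ with $c\notin A$ contains all points with first coordinate in some open interval that contains or abuts $c$.
- *Weight $\kappa$.* The rays with endpoints $(r,0)$, $r$ rational, together with the rays $\{t<(a,1)\}$ and $\{t>(a,0)\}$ for $a\in A$ and the sets $\{t>(r,1)\}$ for rational $r\in A$, form a subbase, so the weight is at most $\kappa$. The sets $\{t\le(a,0)\}$, $a\in A$, are $\kappa$ many different clopen sets, and a compact space of infinite weight $\mu$ has at most $\mu$ clopen sets, each being a finite union of basic sets. So the weight is at least $\kappa$.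

By the quoted result, the statement with $\omega_1$ replaced by $\kappa$ fails whenever $\kappa\le\mathfrak c$ is at least the least size of a set of reals that is not covered by countably many closed null sets. That least size is at most $\mathfrak c$, since the whole line is not a countable union of null sets. So the statement fails in particular for $\kappa=\mathfrak c$. Under CH we have $\omega_1=\mathfrak c$, so the statement for weight $\omega_1$ fails. Together with the Corollary, it is independent of ZFC.

## 8. Splitting sequences with $c_0$, and the converse for non-separable spaces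

An exact sequence $0\to c_0\xrightarrow{j}Z\xrightarrow{q}X\to0$ of Banach spaces consists of bounded operators such that $j$ is injective with range $\ker q$ and $q$ is onto. It *splits* if there is a bounded $P:Z\to c_0$ with $Pj=\mathrm{id}$. Equivalently, $q$ has a bounded right inverse $T:X\to Z$. Given $P$, the operator $\mathrm{id}-jP$ vanishes on $\ker q$, so it equals $Tq$ for a linear $T$ with $qT=\mathrm{id}$, and $T$ is bounded because $q$ is open. Given $T$, put $P=j^{-1}(\mathrm{id}-Tq)$. We write $\mathrm{Ext}(X,c_0)=0$ if every such sequence splits. For example, $0\to c_0\to\ell_\infty\to\ell_\infty/c_0\to0$ does not split, by Phillips's theorem, so $\mathrm{Ext}(\ell_\infty/c_0,c_0)\ne0$. If $L$ is a countable discrete extension of $K$ with $L\setminus K$ infinite, then by Fact 1 we have an exact sequence $0\to c_0\to C(L)\to C(K)\to0$, and an extension operator is the same thing as a bounded right inverse of the restriction.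

**Theorem C.** Assume $\mathrm{MA}_\kappa$.

1. A Banach space $X$ of density $\le\kappa$ satisfies $\mathrm{Ext}(X,c_0)=0$ if and only if $X$ is isomorphic to a subspace of $\ell_\infty$.
2. For a compact space $K$ of weight $\le\kappa$ the following are equivalent: (a) every countable discrete extension of $K$ admits a bounded extension operator; (b) every countable discrete extension of $K$ admits one of norm $\le3$; (c) $\mathrm{Ext}(C(K),c_0)=0$; (d) $C(K)$ is isomorphic to a subspace of $\ell_\infty$; (e) $K$ is separable.

### 8.1. Embeddability in $\ell_\infty$ implies splitting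

**Step 1 (a weak\*-separable set around the dual ball).** The aim is to find a set that can play the role of $\Delta$. Let $X$ have density $\le\kappa$ and let $T:X\to\ell_\infty$ satisfy $\|x\|\le\|Tx\|\le\lambda\|x\|$, after scaling. Let $t_n\in X^*$ be the coordinates of $T$, so $\|t_n\|\le\lambda$. Let $D_0$ be the countable set of finite rational combinations $\sum r_it_i$ with $\sum|r_i|\le1$, and $\Delta_0$ its weak\*-closure. Then $\Delta_0\subseteq\lambda B_{X^*}$ is weak\*-compact and weak\*-separable. It is convex, because it is also the closure of the convex set of all finite real combinations with $\sum|r_i|\le1$.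

It contains $B_{X^*}$. Otherwise, by Hahn–Banach separation for the weak\* topology, there are $x^*\in B_{X^*}$ and $x\in X$ with
$$x^*(x)>\sup_{v\in\Delta_0}v(x)=\sup_{v\in D_0}v(x)=\sup_n|t_n(x)|=\|Tx\|\ge\|x\|,$$
which is impossible.

**Step 2 (applying Lemma 1).** The aim is to correct coordinate functionals on $Z$ by functionals coming from $X$. Let $0\to c_0\xrightarrow{j}Z\xrightarrow{q}X\to0$ be exact. By Fact 3, $\mathrm{dens}\,Z\le\kappa$. The map $j$ is an isomorphism onto the closed subspace $\ker q$, so the functionals $j(c)\mapsto c_n$ on $j(c_0)$ are uniformly bounded. Let $z_n\in Z^*$ be norm-preserving Hahn–Banach extensions.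

Let $z$ be a weak\*-cluster point of $(z_n)$. For $c\in c_0$, $z_n(j(c))=c_n\to0$, so $z$ vanishes on $j(c_0)=\ker q$. Hence $z=q^*x^*$ for a linear functional $x^*$ on $X$. If $C$ is such that every $x\in X$ has a $q$-preimage of norm at most $C\|x\|$, then $\|x^*\|\le C\|z\|\le C\sup_n\|z_n\|$. Fix $R>0$ with $R\ge C\sup_n\|z_n\|$. Then all weak\*-cluster points of $(z_n)$ lie in $q^*(RB_{X^*})\subseteq\Delta:=q^*(R\Delta_0)$. As $q^*$ is weak\*-continuous, $\Delta$ is weak\*-compact and weak\*-separable, and it is nonempty.

Lemma 1 gives $a_n,b_n,c_n'\in R\Delta_0$ with $z_n-q^*\nu_n\to0$ weak\*, where $\nu_n=a_n-b_n+c_n'$ and $\|\nu_n\|\le3R\lambda$. So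
$$Pz=\bigl(z_n(z)-\nu_n(qz)\bigr)_{n}$$
is a bounded operator $Z\to c_0$, and $Pj(c)=(c_n-\nu_n(0))_n=c$. The sequence splits. $\blacksquare$

### 8.2. An extension in which the isolated points are dense

The converse direction uses a countable discrete extension that sees all of $K$.

**Lemma 2.** Assume $\mathrm{MA}_\kappa$. Every compact $K$ of weight $\le\kappa$ has a countable discrete extension $L=K\cup\{e_n:n\in\omega\}$, with distinct $e_n\notin K$, such that $\{e_n:n\in\omega\}$ is dense in $L$.

Let $K\subseteq[0,1]^\kappa$, and for finite $F\subseteq\kappa$ write $d_F(x,y)=\max_{\xi\in F}|x(\xi)-y(\xi)|$ ($0$ for $F=\emptyset$), also for $x,y$ defined only on $F$.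

**Step 1 (the poset).** The aim is to approximate a sequence $(u_i)$ in $[0,1]^\kappa$ that clusters exactly at $K$. Conditions are $p=(n_p,F_p,u_p,\varepsilon_p)$ with $n_p\in\omega$, $F_p\subseteq\kappa$ finite, $u_p:n_p\times F_p\to\mathbb Q\cap[0,1]$ and $\varepsilon_p>0$ rational. Let $q\le p$ iff $n_q\ge n_p$, $F_q\supseteq F_p$, $u_q\supseteq u_p$, $\varepsilon_q\le\varepsilon_p$, and for each $i\in[n_p,n_q)$ some $x\in K$ has $|x(\xi)-u_q(i,\xi)|<\varepsilon_p$ for all $\xi\in F_p$. This is a partial order. For transitivity let $r\le q\le p$: for $i\in[n_p,n_q)$ use that $u_r=u_q$ on $\{i\}\times F_p$, and for $i\in[n_q,n_r)$ use $F_p\subseteq F_q$ and $\varepsilon_q\le\varepsilon_p$.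

**Step 2 (ccc).** The aim is to find two compatible conditions in an uncountable set of them. Thin it out so that all $n_p$ equal one $n$ and all $\varepsilon_p$ equal one $\varepsilon$. By the $\Delta$-system lemma thin it out again, so that either all $F_p$ are equal or any two of them meet exactly in a fixed root. There are only countably many functions from $n\times(\text{root})$ to $\mathbb Q\cap[0,1]$, where the root is the common set in the first case. So there are two conditions $p\ne q$ such that $u_p,u_q$ agree on $n\times(F_p\cap F_q)$. Then $(n,F_p\cup F_q,u_p\cup u_q,\varepsilon)$ extends both: there are no new indices $i$, so nothing else has to be checked.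

**Step 3 (dense sets).** The aim is to list at most $\kappa$ dense sets that make the sequence total and make it approach every point of $K$.

- For $\xi<\kappa$ and $m\ge1$: $\{p:\xi\in F_p,\ n_p\ge m,\ \varepsilon_p\le1/m\}$. Given $p$, add $\xi$ to $F_p$ and, if $\xi$ was new, set $u(i,\xi)=0$ for the old $i$. For new $i$ up to $m$ take rational approximations, within $\varepsilon_p$ on all the coordinates, to some point of $K$. Then decrease $\varepsilon_p$.
- For finite $F\subseteq\kappa$, $v\in(\mathbb Q\cap[0,1])^F$ and rational $\rho>0$ such that $d_F(x,v)<\rho$ for some $x\in K$, and for $m\in\omega$: the set of $p$ with $F\subseteq F_p$ such that some $i\in[m,n_p)$ has $|u_p(i,\xi)-v(\xi)|<\rho$ for all $\xi\in F$. Given $p$, first extend it so that $F\subseteq F_p$ and $n_p\ge m$. Then add the one new index $i=n_p$ and let $u(i,\cdot)$ approximate $x$ on $F_p$ by rationals with error less than $\min(\varepsilon_p,\rho-d_F(x,v))$.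

**Step 4 (the extension).** The aim is to verify the lemma for the sequence obtained. Let $H$ be a filter meeting these sets. Put $u_i(\xi)=u_p(i,\xi)$ for any $p\in H$ with $i<n_p$, $\xi\in F_p$. Such $p$ exist by the first family, and the value does not depend on $p$ because $H$ is directed. This defines $u_i\in[0,1]^\kappa$.

Cluster points of $(u_i)$ lie in $K$. If $y\notin K$, then, as $K$ is closed, there are a finite $F$ and a rational $\rho>0$ with $d_F(y,x)>2\rho$ for all $x\in K$. By the first family and directedness there is $p\in H$ with $F\subseteq F_p$ and $\varepsilon_p\le\rho$. For $i\ge n_p$ take $s\in H$ with $s\le p$ and $n_s>i$: some $x\in K$ has $d_F(x,u_i)<\varepsilon_p\le\rho$, so $d_F(u_i,y)>\rho$. So $y$ is not a cluster point.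

Every $x\in K$ is in the closure of $\{u_i:i\ge m\}$ for every $m$. Given a finite $F$ and a rational $\rho>0$, choose a rational $v$ with $d_F(x,v)<\rho$. The second family gives $i\ge m$ with $d_F(u_i,v)<\rho$, so $d_F(u_i,x)<2\rho$.

Let $L=(K\times\{\omega\})\cup\{(u_i,i):i\in\omega\}\subseteq[0,1]^\kappa\times(\omega+1)$ and $e_i=(u_i,i)$. It is closed by the argument of Section 4, Step 2, which used only that the cluster points lie in $K$ and that $K$ is closed. Each $e_i$ is isolated. A neighborhood of $(x,\omega)$ contains some $W\times(k,\omega]$ with $x\in W$ open, and $u_i\in W$ for some $i>k$. So $\{e_i\}$ is dense in $L$. $\blacksquare$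

### 8.3. Splitting implies embeddability in $\ell_\infty$

Let $\mathrm{dens}\,X\le\kappa$ and $\mathrm{Ext}(X,c_0)=0$. The ball $B=B_{X^*}$ with the weak\* topology is compact. Evaluations at the elements of a dense subset of $X$ of size $\le\kappa$ embed $B$ in a product of $\kappa$ lines, so $B$ has weight $\le\kappa$. Take $L=B\cup\{e_n\}$ from Lemma 2. For $x\in X$ let $\hat x\in C(B)$, $\hat x(x^*)=x^*(x)$. The map $x\mapsto\hat x$ is isometric, so its range is closed, and
$$Z=\{F\in C(L): F|_B=\hat x\text{ for some }x\in X\}$$
is a closed subspace of $C(L)$. The map $F\mapsto x$ is a bounded operator of $Z$ onto $X$, by Tietze, and its kernel $\{F\in C(L):F|_B=0\}$ is isometric to $c_0$ by Fact 1. By assumption it has a bounded right inverse $T:X\to Z$. Put $\nu_n(x)=(Tx)(e_n)$, so that $\|\nu_n\|\le\|T\|$. As $\{e_n\}$ is dense in $L$ and $Tx$ extends $\hat x$,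
$$\sup_n|\nu_n(x)|=\|Tx\|\ge\|\hat x\|=\|x\| .$$
So $x\mapsto(\nu_n(x))_n$ is an isomorphic embedding of $X$ into $\ell_\infty$. With 8.1 this proves Theorem C(1). $\blacksquare$

### 8.4. The equivalences for $C(K)$

Let $K$ be compact of weight $\le\kappa$, so $\mathrm{dens}\,C(K)\le\kappa$ by Fact 3.

(e)$\Rightarrow$(b) is Theorem A, and (b)$\Rightarrow$(a) is trivial. (e)$\Rightarrow$(d): evaluation at the points of a countable dense set is an isometric embedding of $C(K)$ into $\ell_\infty$. (d)$\Leftrightarrow$(c) is part 1. (c)$\Rightarrow$(a): if $L\setminus K$ is infinite, the sequence $0\to c_0\to C(L)\to C(K)\to0$ splits, which gives an extension operator; the finite case was settled in Section 3. It remains to prove (a)$\Rightarrow$(e).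

**Step 1 (a strictly positive measure).** The aim is to find a finite measure on $K$ that charges every nonempty open set. Take $L=K\cup\{e_n\}$ from Lemma 2 and an extension operator $E$. The functionals $\nu_n(f)=Ef(e_n)$ are measures in $C(K)^*=M(K)$ with $\|\nu_n\|\le\|E\|$, and
$$\sup_n|\nu_n(f)|=\|Ef\|\ge\|f\|$$
since $\{e_n\}$ is dense in $L$. Let $\lambda=\sum_n2^{-n}|\nu_n|$, a finite measure. If $U\subseteq K$ is nonempty and open, take $0\ne f\in C(K)$ vanishing off $U$. Some $\nu_n(f)\ne0$, and $|\nu_n(f)|\le\|f\|\,|\nu_n|(U)$, so $|\nu_n|(U)>0$ and $\lambda(U)>0$. Multiplying by a constant, let $\lambda(K)=1$.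

**Step 2 (a ccc poset).** The aim is to set up countably many filters of open sets at once. Let $\mathcal B$ be a base of $K$ consisting of nonempty open sets, with $K\in\mathcal B$ and $|\mathcal B|\le\kappa$. Let $\mathbb Q$ be the set of all $p:\omega\to\mathcal B$ with $p(n)=K$ for all but finitely many $n$, ordered by $q\le p$ iff $q(n)\subseteq p(n)$ for all $n$. If $p(n)\cap q(n)\ne\emptyset$ for all $n$, then $p,q$ are compatible: choose $r(n)\in\mathcal B$ inside $p(n)\cap q(n)$, with $r(n)=K$ if $p(n)=q(n)=K$. So if $p$ and $q$ are incompatible, then $p(n)\cap q(n)=\emptyset$ for some $n$, and the boxes $\prod_np(n)$ and $\prod_nq(n)$ in $K^\omega$ are disjoint. In the product of $\omega$ copies of the probability space $(K,\lambda)$, the box of $p$ has measure $\prod_n\lambda(p(n))$, a product with only finitely many factors different from $1$, all positive. An uncountable antichain in $\mathbb Q$ would give uncountably many disjoint sets of positive measure in a probability space. For some $k$, infinitely many of them would have measure above $1/k$, which is impossible. So $\mathbb Q$ is ccc.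

**Step 3 (a countable dense set).** The aim is to extract one point from each coordinate. For $U\in\mathcal B$ the set $\{p\in\mathbb Q:p(n)\subseteq U\text{ for some }n\}$ is dense: given $p$, take $n$ with $p(n)=K$ and replace $p(n)$ by $U$. There are at most $\kappa$ such sets. Let $H$ be a filter meeting all of them, and let
$$\mathcal G_n=\{U\in\mathcal B: p(n)\subseteq U\text{ for some }p\in H\}.$$
Each $\mathcal G_n$ contains $K$. It has the finite intersection property: if $U_1,\dots,U_k\in\mathcal G_n$ are witnessed by $p_1,\dots,p_k\in H$, then a common lower bound $p\in H$ of these has $\emptyset\ne p(n)\subseteq U_1\cap\dots\cap U_k$. And $\bigcup_n\mathcal G_n=\mathcal B$ by the choice of $H$. By compactness choose $x_n\in\bigcap_{U\in\mathcal G_n}\overline U$.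

If $W\subseteq K$ is nonempty and open, take $U\in\mathcal B$ with $\overline U\subseteq W$ and $n$ with $U\in\mathcal G_n$. Then $x_n\in\overline U\subseteq W$. So $\{x_n:n\in\omega\}$ is dense, and $K$ is separable. This proves (a)$\Rightarrow$(e) and Theorem C. $\blacksquare$
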